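# Lattices satisfying $\beta'_m$ and embeddings into algebraic strongly spatial lattices

Throughout, lattices are arbitrary: they need not be complete and need not have a least or a greatest element. Homomorphisms and embeddings preserve binary joins and meets. They are not required to preserve least or greatest elements, even when these exist.

## 1. Points, join-covers, and strong spatiality

**Definition 1.** An element $k$ of a complete lattice is *compact* if $k\le\bigvee X$ implies $k\le\bigvee X_0$ for some finite $X_0\subseteq X$. A lattice is *algebraic* if it is complete and every element is a join of compact elements.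

The power set $\mathcal P(S)$ is algebraic; its compact elements are the finite subsets. The chain $\omega+1=\{0<1<2<\dots<\omega\}$ is algebraic: each $n$ is compact, $\omega$ is not, and $\omega$ is the join of the $n$'s. The real interval $[0,1]$ is complete but not algebraic, since an element $a>0$ is the join of $[0,a)$ but not of any finite part of it, so $0$ is its only compact element.

**Definition 2.** An element $p$ of a lattice $L$ is *completely join-irreducible*, or a *point*, if there is a largest element $p_*$ of $L$ strictly below $p$.

In $\mathcal P(S)$ the points are the singletons, with $\{s\}_*=\varnothing$. In $\omega+1$ the points are the $n\ge1$, with $n_*=n-1$. The interval $[0,1]$ has no points. A least element is never a point, because nothing lies strictly below it. In a finite lattice $F$ the points are the join-irreducible elements, that is, the nonzero elements that are not joins of two strictly smaller ones. Indeed, if $p$ is a point, the join of two elements strictly below $p$ is at most $p_*$. Conversely, if $p$ is join-irreducible, the join of all elements strictly below $p$ is still strictly below $p$. We write $J(F)$ for the set of these elements.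

**Definition 3.** A lattice is *spatial* if every element is a (possibly infinite) join of points.

So $\mathcal P(S)$, $\omega+1$ and all finite lattices are spatial, and $[0,1]$ is not.

**Definition 4.** Let $p$ be a point of a complete lattice $L$. A *join-cover* of $p$ is a set $X\subseteq L$ with $p\le\bigvee X$. For $X,Y\subseteq L$, we say that $Y$ *refines* $X$, written $Y\ll X$, if every element of $Y$ lies below some element of $X$. A join-cover $X$ of $p$ is *minimal* if $X\subseteq Y$ for every join-cover $Y$ of $p$ with $Y\ll X$.

Note the shape of minimality: a minimal join-cover is contained in each join-cover that refines it. In $\mathcal P(\{1,2\})$ the join-cover $\{\{1,2\}\}$ of $\{1\}$ is not minimal, because $\{\{1\}\}$ refines it and does not contain the element $\{1,2\}$. In the lattice $M_3$ with three atoms $a,b,c$, bottom $0$ and top $1$, the set $\{b,c\}$ is a minimal join-cover of $a$: a set refining it lies in $\{0,b,c\}$, and its join is above $a$ only if both $b$ and $c$ are present.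

Here is the family of finite lattices that will accompany us. For $k\ge2$ let
$$B_k=\mathcal P(\{0,1,\dots,k\})\setminus\{\{1,\dots,k\}\},$$
ordered by inclusion: a Boolean lattice with one coatom removed. If $S,T\in B_k$ then $S\cap T\ne\{1,\dots,k\}$, since otherwise $S$ and $T$ both contain $\{1,\dots,k\}$, so $S=T=\{0,\dots,k\}$ and $S\cap T=\{0,\dots,k\}$. So meets are intersections. The join of a family is its union, unless the union is $\{1,\dots,k\}$, in which case the join is $\{0,\dots,k\}$. The set $\{\{1\},\dots,\{k\}\}$ is a minimal join-cover of $\{0\}$ in $B_k$: a set refining it consists of some of the $\{i\}$, $1\le i\le k$, and possibly $\varnothing$, and its join contains $0$ only if all the $\{i\}$ are there.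

**Definition 5.** A complete lattice $L$ is *strongly spatial* if it is spatial and, for every point $p$ of $L$, every join-cover of $p$ can be refined to a minimal join-cover of $p$.

The lattice $\mathcal P(S)$ is strongly spatial: a join-cover of $\{s\}$ has a member containing $s$, so $\{\{s\}\}$ refines it, and $\{\{s\}\}$ is minimal, since a join-cover refining it is contained in $\{\varnothing,\{s\}\}$ and must contain $\{s\}$.

The following lattice is algebraic and spatial but not strongly spatial. Take distinct symbols $p$, $a$, $b_0,b_1,b_2,\dots$. Call a set $X$ of symbols closed if $b_n\in X$ implies $b_k\in X$ for all $k\ge n$, and if $p\in X$ whenever $X$ contains $a$ and some $b_n$. Closed sets are stable under arbitrary intersections and directed unions, so they form an algebraic lattice under inclusion. The sets $\{p\}$, $\{a\}$ and $U_n=\{b_k:k\ge n\}$ are points (with $(U_n)_*=U_{n+1}$), and every closed set is a union of such sets, so the lattice is spatial. Now $\{\{a\},U_0\}$ is a join-cover of $\{p\}$. Suppose that a minimal join-cover $C$ refines it. Then $C$ contains $\{a\}$ and some $U_n$, for otherwise its join does not contain $p$. Let $n$ be least with $U_n\in C$. The set $\{\{a\},U_{n+1}\}$ is a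 join-cover of $\{p\}$ refining $C$ and does not contain $U_n$, a contradiction.

**Definition 6.** A lattice $L$ *embeds within its variety* into a lattice $\overline L$ if there is a lattice embedding of $L$ into $\overline L$ and $\overline L$ satisfies every lattice identity satisfied by $L$.

For example, the chain $\mathbb Q$ embeds within its variety into $\mathcal P(\mathbb Q)$ via $q\mapsto\{r:r<q\}$: the lattice $\mathcal P(\mathbb Q)$ is a power of the two-element chain, and the two-element chain is a sublattice of $\mathbb Q$. On the other hand, the two-element chain embeds into $M_3$, but not within its variety, because $M_3$ is not distributive.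

## 2. Join-dependency, the identities $\beta'_m$, and $n$-distributivity

**Definition 7.** Let $K$ be a finite lattice. For $p,q\in J(K)$ write $p\mathbin D q$ if $p\ne q$ and there is $x\in K$ with $p\le q\vee x$ but $p\not\le q_*\vee x$. A *$D$-sequence of length $k$* is a sequence $p_0\mathbin D p_1\mathbin D\cdots\mathbin D p_k$ of join-irreducible elements. The length counts the $D$-steps, and the elements need not be distinct.

In $M_3$ we have $a\mathbin D b$ with $x=c$, since $a\le b\vee c$ and $a\not\le 0\vee c$. By symmetry, any two different atoms are $D$-related, so $M_3$ has $D$-sequences of every length. The lattices $B_k$ behave in the opposite way.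

**Computation 1.** *For $k\ge2$, the lattice $B_k$ has no $D$-sequence of length $2$.* Since $k\ge2$, the removed set $\{1,\dots,k\}$ is not a singleton, so all singletons belong to $B_k$. Every nonempty $S\in B_k$ is the union, hence the join in $B_k$, of the singletons that it contains. So the join-irreducible elements are exactly the singletons, each with lower cover $\varnothing$. Let $i\ne0$ and suppose $\{i\}\mathbin D\{j\}$, witnessed by $x$. Then $\{i\}\subseteq\{j\}\vee x$ and $\{i\}\not\subseteq\varnothing\vee x=x$. The join $\{j\}\vee x$ is contained in $\{j\}\cup x\cup\{0\}$, and $i\ne0$, so $i\in\{j\}\cup x$. As $i\notin x$, we get $i=j$, which $D$ forbids. Hence every $D$-step starts at $\{0\}$ and ends at some $\{j\}$ with $j\ne0$, from which no further step is possible. Steps from $\{0\}$ do exist: $\{0\}\mathbin D\{1\}$ with $x=\{2,\dots,k\}$.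

**Definition 8.** For each positive integer $m$, $\beta'_m$ denotes a lattice identity due to J. B. Nation (*An approach to lattice varieties of finite height*, Algebra Universalis, 1990), and $\mathbf V_m$ denotes the variety of lattices that it defines. We take the following two properties as known.

1. Among finite lattices, $\beta'_m$ holds exactly in those having no $D$-sequence of length $m+1$.
2. For each fixed $m$, the variety $\mathbf V_m$ is *locally finite*: every finitely generated sublattice of a member of $\mathbf V_m$ is finite.

These are the only facts about $\beta'_m$ that we shall use. For example, each $B_k$ satisfies $\beta'_1$ by Computation 1, while $M_3$ satisfies no $\beta'_m$. The two-element chain has only one join-irreducible element, hence no $D$-step at all, so it satisfies every $\beta'_m$.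

An identity involves finitely many variables, so a locally finite variety is generated by its finite members. Thus $\mathbf V_m$ is generated by the finite lattices having no $D$-sequence of length $m+1$. In particular $\mathbf V_m\subseteq\mathbf V_{m+1}$, because a $D$-sequence of length $m+2$ has an initial part of length $m+1$. A lattice satisfies some $\beta'_m$ if and only if, for some $m$, it belongs to the variety generated by the finite lattices whose $D$-sequences have length at most $m$. Shifting the length convention by one does not change this class.

**Definition 9** (Huhn). Let $n\ge1$. A lattice is *$n$-distributive* if it satisfies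
$$x\wedge\bigvee_{i=0}^n y_i=\bigvee_{j=0}^n\Bigl(x\wedge\bigvee_{i\ne j}y_i\Bigr).$$

For $n=1$ this is distributivity. The lattice $B_k$ is not $(k-1)$-distributive: put $x=\{0\}$ and let the $y$'s be $\{1\},\dots,\{k\}$. The left-hand side is $\{0\}$. On the right, a join of only $k-1$ of the $\{i\}$ is their union and does not contain $0$, so the right-hand side is $\varnothing$.

## 3. Embedding the lattices of $\mathbf V_m$: the statements

The problem, whose source is Luigi Santocanale and Friedrich Wehrung, "Varieties of lattices with geometric descriptions", arXiv:1102.2195 (2011), asks for a proof that *every lattice satisfying $\beta'_m$ for some $m$ can be embedded, within its variety, into some algebraic and strongly spatial lattice.* So, given a lattice in which $D$-dependencies have bounded depth, we want to put it inside a lattice with enough points and well-behaved covers, without destroying any identity.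

We shall see that the statement is false, already for $m=1$, and then determine for which subvarieties of the $\mathbf V_m$ it is true.

**Theorem A.** Let $L$ be the set of all finite or cofinite subsets of $\mathbb N=\{0,1,2,\dots\}$, except the set $\mathbb N\setminus\{0\}$, ordered by inclusion (a Boolean algebra with one coatom removed). Then $L$ is a countable bounded lattice satisfying $\beta'_1$. It cannot be embedded, within its variety, into any algebraic and strongly spatial lattice. Moreover, if $M$ is an algebraic strongly spatial lattice satisfying $\beta'_m$ for *some* $m$, every lattice homomorphism $f:L\to M$ satisfies $f(\{0\})=f(\varnothing)$.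

Since $L\in\mathbf V_1\subseteq\mathbf V_m$, every $\mathbf V_m$ with $m\ge1$ contains a counterexample.

**Theorem B.** Let $\mathbf V$ be a lattice variety contained in some $\mathbf V_m$. The following are equivalent.

1. Every $L\in\mathbf V$ embeds, within its variety, into an algebraic strongly spatial lattice.
2. Every $L\in\mathbf V$ embeds into an algebraic strongly spatial lattice satisfying some $\beta'_{m'}$.
3. There is $n$ such that all members of $\mathbf V$ are $n$-distributive.

Nothing is claimed here about the weaker target "algebraic and spatial".

## 4. Distributive lattices, finite lattices, and the trouble with large covers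

**Distributive lattices.** A distributive lattice embeds into some $\mathcal P(S)$, by the classical representation theorem. If it has at least two elements, it contains the two-element chain, of which $\mathcal P(S)$ is a power, so this is an embedding within its variety. A one-element lattice is its own target. We saw that $\mathcal P(S)$ is algebraic and strongly spatial, so the answer is positive here.

**Finite lattices.** A finite lattice $F$ is algebraic and spatial, and it is its own target by the following fact.

**Fact (c).** *Every join-cover $X$ of an element $p\in J(F)$ can be refined to a minimal one, and every minimal join-cover is an irredundant subset of $J(F)$*: no proper subset of it is a join-cover of $p$.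

*Proof.* On antichains, $\ll$ is a partial order. Reflexivity and transitivity are clear. If $Y\ll Z\ll Y$ and $y\in Y$, then $y\le z\le y'$ for some $z\in Z$, $y'\in Y$, so $y=y'$ because $Y$ is an antichain, and $y=z\in Z$; symmetrically $Z\subseteq Y$. The set $\max X$ of maximal elements of $X$ is an antichain with the same join as $X$, and it refines $X$. So there are antichain join-covers of $p$ refining $X$, and we choose a $\ll$-minimal one, $Y$. Let $Z\ll Y$ be any join-cover of $p$. Then $\max Z$ is an antichain join-cover of $p$ with $\max Z\ll Y\ll X$, so $\max Z=Y$ by the choice of $Y$, and $Y\subseteq Z$. Hence $Y$ is minimal.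

Let $C$ be a minimal join-cover of $p$. A subset of $C$ that is a join-cover of $p$ refines $C$, hence contains $C$; this is irredundance. Now let $c\in C$ and replace $c$ by all the join-irreducible elements below it (none if $c=0$). The result is a join-cover of $p$ refining $C$, so it contains $c$, and therefore $c\in J(F)$. $\square$

**Ideals.** For a general lattice the first thing to try is the ideal lattice. For a lattice with $0$, the lattice of nonempty ideals is algebraic, contains the given lattice via principal ideals $\mathord\downarrow a$, and satisfies the same identities; these are textbook facts. What can fail is spatiality, and it fails for the lattice $L$ of Theorem A. (Anticipating the easy description of $L$ in Section 7: meets are intersections, and joins are unions, except that a union equal to $\mathbb N\setminus\{0\}$ is replaced by $\mathbb N$.) A point of an algebraic lattice is compact (Fact (a) below), and compact ideals are principal, so a point has the form $\mathord\downarrow X$ with $\varnothing\neq X\in L$. If $X$ has at least two elements, choose $a\in X$ with $a\ne0$. Then $\{a\}$ and $X\setminus\{a\}$ belong to $L$ (the latter is not $\mathbb N\setminus\{0\}$, as it omits $a\neq 0$), both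 lie strictly below $X$, and their join is $X$. So $\mathord\downarrow X$ is the join of two strictly smaller ideals and is not a point. Hence every point is some $\mathord\downarrow\{k\}$, and a join of points contains only finite sets. The principal ideal of $\mathbb N$ is not a join of points.

**Ultraproducts.** A better attempt uses local finiteness. A lattice in $\mathbf V_m$ is the directed union of its finite sublattices, and finite lattices have points and minimal join-covers. So embed it into an ultraproduct $K$ of finite lattices $F$, let $P$ be the ultraproduct of the sets $J(F)$, and let the target $M$ consist of the *closed* sets $X\subseteq P$: those that contain every $p\in P$ lying below a join of finitely many elements of $X$. Only finite joins appear, so that $M$ is algebraic. The candidate embedding is $\varepsilon(a)=\{p\in P:p\le a\}$.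

This stops at the preservation of joins. Let $K$ be the ultraproduct of all $B_k$, $k\ge2$, over a nonprincipal ultrafilter, let $p$ be the class of $(\{0\})_k$, $s$ the class of $(\{1\})_k$, and $t$ the class of $(\{2,\dots,k\})_k$. Then $s\vee t$ is the top of $K$, so $p\in\varepsilon(s\vee t)$. Suppose $p\in\varepsilon(s)\vee\varepsilon(t)$. Then $p\le c_1\vee\dots\vee c_l$ with $c_i\in P$, each below $s$ or $t$ and hence different from $p$. So for almost all $k$, in $B_k$ the element $\{0\}$ lies below the join of at most $l$ singletons $\{i\}$ with $i\ne0$. This needs all $k$ of these singletons, hence $k\le l$; but almost all $k$ are larger than $l$. So $p\notin\varepsilon(s)\vee\varepsilon(t)$, and $\varepsilon$ is not a homomorphism.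

The exact obstruction is that the minimal join-cover $\{\{1\},\dots,\{k\}\}$ of $\{0\}$ has unbounded size. If the sizes of minimal join-covers are bounded, this construction does work: that is (3)⇒(1) of Theorem B. If they are unbounded, we can turn the obstruction into a disproof. In an algebraic target, minimal join-covers are finite, and $\beta'_m$ bounds how often one can pass from a point to a member of a minimal join-cover of it. So below each point at most finitely many points are needed to decide *all* ways of splitting a given element as a join $s\vee t$. A finite set of such points cannot cope with arbitrarily many independent splittings, by the pigeonhole principle. The next two sections make this precise.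

## 5. Bounded depth of minimal join-covers

In this section and the next, $M$ is an algebraic strongly spatial lattice satisfying $\beta'_m$, where $m$ is any positive integer. Its least element is $0$.

**Fact (a).** *Every point $p$ of $M$ is compact.* The element $p$ is the join of the compact elements $k\le p$. If all of them were strictly below $p$, they would all be at most $p_*$, giving $p\le p_*$. So one of them equals $p$. (Only algebraicity is used.)

**Fact (b).** *Every minimal join-cover $C$ of a point $p$ of $M$ is a finite nonempty set of points.* By (a), some finite $C_0\subseteq C$ is a join-cover of $p$. Since $C_0\ll C$, minimality gives $C\subseteq C_0$, so $C$ is finite. It is nonempty because $p\not\le0$. Let $c\in C$. As $M$ is spatial, $c$ is the join of the points below it, so $C'=(C\setminus\{c\})\cup\{\text{points}\le c\}$ is a join-cover of $p$, and it refines $C$. Hence $C\subseteq C'$, so $c\in C'$, and $c$ is a point.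

For points $q,r$ of $M$ write $q\to r$ if there is a minimal join-cover $C$ of $q$ with $r\in C$ and $q\not\le c$ for all $c\in C$.

**Lemma 1.** There is no sequence $p_0\to p_1\to\dots\to p_{m+1}$ of points of $M$.

*Proof.* Suppose there is one. For $0\le i\le m$ let $C_i$ be a minimal join-cover of $p_i$ witnessing $p_i\to p_{i+1}$.

**Step 1: pass to a finite lattice in which the $p_i$ are still join-irreducible.** Let $F$ be the sublattice of $M$ generated by all $p_i$, all $(p_i)_*$, and all elements of the $C_i$. These generators are finitely many by (b). As $M\in\mathbf V_m$ and $\mathbf V_m$ is locally finite, $F$ is finite. Being a sublattice of $M$, it satisfies $\beta'_m$. The element $(p_i)_*$ belongs to $F$ and is the largest element of $M$ strictly below $p_i$, hence also the largest element of $F$ strictly below $p_i$. So $p_i\in J(F)$, and its lower cover in $F$ is $(p_i)_*$.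

**Step 2: turn each arrow into a $D$-step of $F$.** Fix $i\le m$. Since $p_{i+1}\in C_i$, we have $p_i\not\le p_{i+1}$. In particular $p_i\ne p_{i+1}$, and $C_i\ne\{p_{i+1}\}$ because $p_i\le\bigvee C_i$. So $C_i\setminus\{p_{i+1}\}$ is a nonempty finite set, and
$$x=\bigvee(C_i\setminus\{p_{i+1}\})$$
belongs to $F$. Then $p_i\le\bigvee C_i=p_{i+1}\vee x$. Suppose $p_i\le(p_{i+1})_*\vee x$. Then $Y=\{(p_{i+1})_*\}\cup(C_i\setminus\{p_{i+1}\})$ is a join-cover of $p_i$ that refines $C_i$, so $C_i\subseteq Y$ by minimality, and $p_{i+1}\in Y$. But $p_{i+1}\neq(p_{i+1})_*$ and $p_{i+1}\notin C_i\setminus\{p_{i+1}\}$, a contradiction. Hence $p_i\not\le(p_{i+1})_*\vee x$, and $p_i\mathbin D p_{i+1}$ in $F$.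

**Step 3: conclude.** The sequence $p_0\mathbin D p_1\mathbin D\cdots\mathbin D p_{m+1}$ is a $D$-sequence of length $m+1$ in the finite lattice $F$, which satisfies $\beta'_m$. This contradicts property 1 of $\beta'_m$. $\square$

## 6. Decided points and collapse by pigeonhole

The next lemma provides the finitely many points that decide all splittings of $e$ at once. The set $\Phi$ may be infinite; it is essential that the set $Q$ is nevertheless finite.

**Lemma 2.** Let $e\in M$ and let $\Phi$ be a set of pairs $(s,t)\in M^2$ with $s\vee t=e$. For every point $q\le e$ there is a finite set $Q$ of points $\le e$ with $q\le\bigvee Q$, such that every $r\in Q$ is *decided*: for all $(s,t)\in\Phi$, $r\le s$ or $r\le t$.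

*Proof.* Let $h(q)$ be the maximal length of a $\to$-sequence starting at $q$, counting arrows. The sequence consisting of $q$ alone has length $0$, and by Lemma 1 all lengths are at most $m$, so $0\le h(q)\le m$. We use induction on $h(q)$.

If $q$ is decided, take $Q=\{q\}$. Otherwise there is $(s,t)\in\Phi$ with $q\not\le s$ and $q\not\le t$. As $q\le e=s\vee t$, the set $\{s,t\}$ is a join-cover of $q$, and by strong spatiality it can be refined to a minimal join-cover $C$ of $q$. Each $c\in C$ is below $s$ or below $t$; hence $c\le e$, and $q\not\le c$, since $q\le c$ would give $q\le s$ or $q\le t$. By (b), $C$ is a finite set of points. So $q\to c$ for every $c\in C$. Prefixing $q$ to a $\to$-sequence that starts at $c$ lengthens it by one, so $h(c)<h(q)$. (In particular, a point $q$ with $h(q)=0$ must be decided.) By induction each $c\in C$ has a finite set $Q_c$ of decided points $\le e$ with $c\le\bigvee Q_c$. Put $Q=\bigcup_{c\in C}Q_c$. This set is finite, and $q\le\bigvee C\le\bigvee Q$. $\square$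

To see what the next lemma demands, think of $e$ as split into $N+1$ independent pieces $s_0,\dots,s_N$, with $t_i$ the complementary part that omits the $i$-th piece. The element $p$ is below $e$, but omitting any one piece loses $p$ down to $o$.

**Lemma 3 (collapsing lemma).** Let $K$ be a lattice and $p,o,e\in K$ with $p\le e$. Assume that for every $N\ge1$ there are pairs $(s_0,t_0),\dots,(s_N,t_N)$ in $K^2$ such that $s_i\vee t_i=e$ and $p\wedge t_i\le o$ for all $i$, and $s_i\le t_j$ for all $i\ne j$. Then $f(p)\le f(o)$ for every lattice homomorphism $f:K\to M$.

*Proof.* Suppose $f(p)\not\le f(o)$.

**Step 1: find a point that witnesses this.** As $M$ is spatial, $f(p)$ is a join of points, and they are not all below $f(o)$. So there is a point $p'\le f(p)$ with $p'\not\le f(o)$. Since $p\le e$, we have $p'\le f(e)$.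

**Step 2: decide all images of splittings of $e$.** Apply Lemma 2 to the element $f(e)$, the set $\Phi=\{(f(s),f(t)):s,t\in K,\ s\vee t=e\}$ and the point $p'$. We get a finite set $Q$ of decided points with $p'\le\bigvee Q$. As $p'\ne0$, the number $N:=|Q|$ is at least $1$. Only now take the pairs $(s_i,t_i)$, $0\le i\le N$, given by the hypothesis for this $N$.

**Step 3: pigeonhole.** Each $r\in Q$ has at most one index $i$ with $r\not\le f(t_i)$. Indeed, for such an $i$, the point $r$ is decided, so $r\le f(s_i)$, and therefore $r\le f(t_j)$ for all $j\ne i$ because $s_i\le t_j$. There are $N+1>|Q|$ indices, so some index $i$ satisfies $r\le f(t_i)$ for *all* $r\in Q$. For it, $p'\le\bigvee Q\le f(t_i)$, and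
$$p'\le f(p)\wedge f(t_i)=f(p\wedge t_i)\le f(o),$$
a contradiction. $\square$

## 7. The finite-cofinite algebra with one coatom removed

*Proof of Theorem A.* Let $\mathbb B$ be the Boolean algebra of finite or cofinite subsets of $\mathbb N$. Let $p=\{0\}$ and $\neg p=\mathbb N\setminus\{0\}$, so $L=\mathbb B\setminus\{\neg p\}$.

**Step 1: $L$ is a countable bounded lattice, with explicit operations.** Let $X,Y\in L$. If $X\cap Y=\neg p$, then $X$ and $Y$ contain $\neg p$; being in $L$, they both equal $\mathbb N$, and $X\cap Y=\mathbb N$, a contradiction. So $X\cap Y\in L$, and meets are intersections. The join of $X$ and $Y$ is $X\cup Y$ if $X\cup Y\ne\neg p$. Otherwise it is $\mathbb N$, the only element of $L$ containing $\neg p$. The bounds are $\varnothing$ and $\mathbb N$, and $\mathbb B$ is countable.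

**Step 2: $L$ satisfies $\beta'_1$.** An identity involves finitely many variables, so it suffices to place every finite subset of $L$ in a sublattice satisfying $\beta'_1$. A finite subset of $L$ is contained in a finite subalgebra $\mathbb F$ of $\mathbb B$ with $p\in\mathbb F$ and at least $3$ atoms, since we may add finitely many elements to the generators. The set $\mathbb F\setminus\{\neg p\}$ is a sublattice of $L$, because by Step 1 the meet of two of its elements is their intersection, and their join is either their union or $\mathbb N$. As a singleton, $p$ is an atom of $\mathbb F$. List the atoms of $\mathbb F$ as $A_0=p,A_1,\dots,A_k$ with $k\ge2$. The map $S\mapsto\bigcup_{i\in S}A_i$ is an order isomorphism from $\mathcal P(\{0,\dots,k\})$ onto $\mathbb F$ that sends $\{1,\dots,k\}$ to $\neg p$. Hence $\mathbb F\setminus\{\neg p\}\cong B_k$. By Computation 1 this finite lattice has no $D$-sequence of length $2$, so it satisfies $\beta'_1$.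

**Step 3: every homomorphism into a good target collapses $p$.** Let $M$ be algebraic and strongly spatial and satisfy some $\beta'_m$, and let $f:L\to M$ be a homomorphism. We apply Lemma 3 with $K=L$, $p=\{0\}$, $o=\varnothing$ and $e=\mathbb N$. For $N\ge1$ cut $\neg p=\{1,2,3,\dots\}$ into $N+1$ pieces:
$$s_i=\{i+1\}\ (0\le i<N),\qquad s_N=\{N+1,N+2,\dots\},\qquad t_i=\neg p\setminus s_i .$$
All these sets are finite or cofinite. There are at least two pieces and all of them are nonempty, so no $s_i$ and no $t_i$ equals $\neg p$. So they lie in $L$. The union $s_i\cup t_i$ is $\neg p$, which is exactly the missing element, so $s_i\vee t_i=\mathbb N=e$ in $L$. The pieces are disjoint, so $s_i\subseteq t_j$ for $i\ne j$. Finally $p\cap t_i=\varnothing=o$. Lemma 3 gives $f(p)\le f(\varnothing)$. Since $\varnothing\subseteq p$, also $f(\varnothing)\le f(p)$, and therefore $f(\{0\})=f(\varnothing)$.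

**Step 4: no embedding.** If $L$ embedded, within its variety, into an algebraic strongly spatial lattice $\overline L$, then $\overline L$ would satisfy $\beta'_1$ by Step 2, and the embedding would be an injective homomorphism. By Step 3 with $m=1$ it identifies $\{0\}$ and $\varnothing$, a contradiction. $\square$

## 8. Targets of $L$ that are not algebraic or leave the variety

Each of the conditions "algebraic" and "within its variety" is needed for this obstruction.

**A target that is not algebraic.** Let $M'=\mathcal P(\mathbb N)\setminus\{\mathbb N\setminus\{0\}\}$. As in Step 1 above, any intersection of members of $M'$ is in $M'$: if it were $\mathbb N\setminus\{0\}$, all the members would be $\mathbb N$. So $M'$ is complete. The join of a family is its union, unless that is $\mathbb N\setminus\{0\}$, when the join is $\mathbb N$. Thus $L$ is a sublattice of $M'$. Every finite subset of $M'$ lies in $\mathbb F\setminus\{\mathbb N\setminus\{0\}\}$ for a finite subalgebra $\mathbb F$ of $\mathcal P(\mathbb N)$ containing $\{0\}$ and having at least $3$ atoms, and as before this is a sublattice of $M'$ isomorphic to some $B_k$, $k\ge2$. Every such $B_k$ embeds into $L$: use the subalgebra of $\mathbb B$ with atoms $\{0\},\{1\},\dots,\{k-1\},\{k,k+1,\dots\}$.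 So $M'$ satisfies all identities of $L$.

The singletons are points of $M'$, and every $X\in M'$ is the join of the singletons inside it. A set $X$ with at least two elements is a join of strictly smaller elements, so it is not a point. Hence $M'$ is spatial and its points are the singletons. Let $\mathcal X$ be a join-cover of $\{k\}$. If $k\in\bigcup\mathcal X$, then $\{\{k\}\}$ refines $\mathcal X$ and is a minimal join-cover. If $k\notin\bigcup\mathcal X$, then $\bigvee\mathcal X\ne\bigcup\mathcal X$, so $\bigcup\mathcal X=\mathbb N\setminus\{0\}$ and $k=0$. In this case $\mathcal X$ refines to $\{\{j\}:j\ge1\}$, a join-cover of $\{0\}$. It is minimal: a join-cover $\mathcal Y$ of $\{0\}$ refining it consists of some of the sets $\{j\}$, $j\ge1$, and possibly $\varnothing$, so $0\notin\bigcup\mathcal Y$, hence $\bigcup\mathcal Y=\mathbb N\setminus\{0\}$ and all $\{j\}$ belong to $\mathcal Y$. So $M'$ is strongly spatial, and $L$ embeds within its variety into it. It is not algebraic: the point $\{0\}$ is below the join of all $\{j\}$, $j\ge1$, but not below a join of finitely many of them, contrary to Fact (a). The infinite minimal join-cover is what Fact (b) excludes in the algebraic case.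

**A target outside the variety.** By Whitman's theorem (Bull. AMS 52, 1946), every lattice embeds into the lattice $\mathrm{Eq}(X)$ of equivalence relations on some set $X$. In $\mathrm{Eq}(X)$ the atom $\theta_{ab}$ identifies just $a\ne b$. If $\theta_{ab}\le\bigvee\mathcal X$, there is a path $a=x_0,x_1,\dots,x_l=b$ each of whose steps is in some member of $\mathcal X$, and after removing loops it is simple. Only finitely many members of $\mathcal X$ are used, so atoms are compact. Every equivalence relation is the join of the atoms below it, so $\mathrm{Eq}(X)$ is algebraic and spatial, and its points are the atoms. The atoms $\theta_{x_ix_{i+1}}$ given by the edges of the simple path form a join-cover of $\theta_{ab}$ refining $\mathcal X$. It is minimal: a set refining it consists of some of these atoms and possibly the least element, and removing an edge from a simple path disconnects $a$ from $b$. So $\mathrm{Eq}(X)$ is strongly spatial.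

## 9. $n$-distributivity measures the size of minimal join-covers

For Theorem B we need two more facts about a finite lattice $F$, besides Fact (c).

**Fact (d).** *$F$ is $n$-distributive if and only if all minimal join-covers of elements of $J(F)$ have at most $n$ elements.*

*Proof.* (⇐) In the identity of Definition 9 the right-hand side is always below the left-hand side. For the converse inequality it is enough to show that each $p\in J(F)$ below the left-hand side is below the right-hand side. Let $p\le x\wedge\bigvee_{i=0}^ny_i$. By (c), a minimal join-cover $C$ of $p$ refines $\{y_0,\dots,y_n\}$. It has at most $n$ elements; choose for each of them some $y_i$ above it. At most $n$ of the $n+1$ indices are chosen, so some $j$ is not chosen, and $p\le\bigvee C\le\bigvee_{i\ne j}y_i$. Hence $p\le x\wedge\bigvee_{i\ne j}y_i$.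

(⇒) Suppose $C=\{c_0,\dots,c_{k-1}\}$ is a minimal join-cover of $p\in J(F)$ with exactly $k\ge n+1$ elements. Put $x=p$, $y_i=c_i$ for $i<n$, and $y_n=c_n\vee\dots\vee c_{k-1}$. The left-hand side is $p\wedge\bigvee C=p$. For each $j$, $\bigvee_{i\ne j}y_i$ is the join of a proper subset of $C$, so it is not above $p$ by irredundance. Thus $p\wedge\bigvee_{i\ne j}y_i<p$, and this meet is at most $p_*$. The right-hand side is at most $p_*<p$, so $n$-distributivity fails. $\square$

**Fact (e).** *If $C$ is a minimal join-cover of $p\in J(F)$ and $c\in C$, then $p\not\le c_*\vee\bigvee(C\setminus\{c\})$.* By (c), $c\in J(F)$, so $c_*$ exists. If the inequality held, $\{c_*\}\cup(C\setminus\{c\})$ would be a join-cover of $p$ that refines $C$ but does not contain $c$, contradicting minimality.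

## 10. Unbounded covers prevent embeddings: (1)⇒(2)⇒(3)

Let $\mathbf V\subseteq\mathbf V_m$ be a variety, as in Theorem B.

**(1)⇒(2).** If $\overline L$ satisfies all identities of $L\in\mathbf V\subseteq\mathbf V_m$, it satisfies $\beta'_m$. So the targets given by (1) serve for (2), with $m'=m$.

**(2)⇒(3).** We assume that (3) fails and construct $K\in\mathbf V$ to which Lemma 3 applies.

**Step 1: finite members of $\mathbf V$ with large covers.** For each $n\ge1$, some member of $\mathbf V$ is not $n$-distributive. The finitely many elements at which the identity fails generate a sublattice that is finite, since $\mathbf V_m$ is locally finite. So there is a finite $F_n\in\mathbf V$ that is not $n$-distributive. By (d) there are $p_n\in J(F_n)$ and a minimal join-cover $C_n$ of $p_n$ with $|C_n|\ge n+1$.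

**Step 2: collect them into one lattice.** Let $K$ be the quotient of $\prod_{n\ge1}F_n$ that identifies two sequences if they agree for all but finitely many $n$. This is a homomorphic image of a product of members of $\mathbf V$, so $K\in\mathbf V$. Writing $[a]$ for the class of $a=(a_n)_n$, we have $[a]\le[b]$ if and only if $a_n\wedge b_n=a_n$, i.e. $a_n\le b_n$, for all but finitely many $n$. Put
$$p=[p_n],\qquad o=[(p_n)_*],\qquad e=\Bigl[\bigvee C_n\Bigr].$$
Then $p\le e$ because $C_n$ is a join-cover of $p_n$, and $p\not\le o$ because $p_n\not\le(p_n)_*$ for every $n$.

**Step 3: check the hypothesis of Lemma 3.** Let $N\ge1$. For each $n\ge N$ we have $|C_n|\ge N+1$, so we can partition $C_n$ into nonempty sets $Y_{n,0},\dots,Y_{n,N}$. Let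
$$s_i=\Bigl[\bigvee Y_{n,i}\Bigr],\qquad t_i=\Bigl[\bigvee(C_n\setminus Y_{n,i})\Bigr]\qquad(0\le i\le N),$$
with arbitrary entries for $n<N$; these do not affect the classes. Then $s_i\vee t_i=e$. For $i\ne j$ we have $Y_{n,i}\subseteq C_n\setminus Y_{n,j}$, so $s_i\le t_j$. As $C_n\setminus Y_{n,i}$ is a proper subset of $C_n$, irredundance gives $p_n\not\le\bigvee(C_n\setminus Y_{n,i})$, so $p_n\wedge\bigvee(C_n\setminus Y_{n,i})<p_n$, and this meet is at most $(p_n)_*$. Thus $p\wedge t_i\le o$.

**Step 4: conclude.** Let $f$ be a homomorphism from $K$ into an algebraic strongly spatial lattice satisfying some $\beta'_{m'}$. By Lemma 3 (with $m'$ in the role of $m$), $f(p)\le f(o)$, so $f(p\wedge o)=f(p)\wedge f(o)=f(p)$, although $p\wedge o\ne p$. So $f$ is not injective, and (2) fails for $K\in\mathbf V$. $\square$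

For $\mathbf V=\mathbf V_m$ itself, condition (3) fails for every $m\ge1$: the lattices $B_k$ all lie in $\mathbf V_1\subseteq\mathbf V_m$, and $B_k$ is not $(k-1)$-distributive. This agrees with Theorem A.

## 11. Bounded covers and the ultraproduct of finite sublattices: (3)⇒(1)

We now return to the ultraproduct construction of Section 4, and see that a bound on the size of covers removes the obstruction met there. Let $L\in\mathbf V$, where all members of $\mathbf V\subseteq\mathbf V_m$ are $n$-distributive. If $|L|=1$, then $L$ itself is algebraic and strongly spatial: it has no points, and its only element is the empty join. Let $|L|\ge2$.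

**Step 1: embed $L$ into an ultraproduct $K$ of its finite sublattices.** Let $\Lambda$ be the set of finite sublattices of $L$ with at least two elements. As $L\in\mathbf V_m$ is locally finite, every finite subset of $L$ is contained in a member of $\Lambda$. In particular, given $G_1,\dots,G_k\in\Lambda$, some $F\in\Lambda$ contains them all. So the sets $\{F\in\Lambda:G\subseteq F\}$, $G\in\Lambda$, have the finite intersection property, and there is an ultrafilter $\mathcal U$ on $\Lambda$ containing all of them. Put $K=\prod_{F\in\Lambda}F/\mathcal U$. Each $F$ is a sublattice of $L$, so $K$ satisfies all identities of $L$.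

Send $a\in L$ to the class of any family $(a_F)_F$ with $a_F\in F$ and $a_F=a$ whenever $a\in F$. The set of $F$ containing a given finite subset of $L$ belongs to $\mathcal U$, because it contains $\{F:G\subseteq F\}$ for some $G\in\Lambda$. So the class is well defined. On the $\mathcal U$-large set of $F$ that contain both $a$ and $b$, the joins and meets of $a$ and $b$ are computed as in $L$, and $a\ne b$ stay different. Hence $L\to K$ is a lattice embedding.

**Step 2: list what $K$ inherits from finite lattices.** The least elements of the $F$ give a least element $0$ of $K$. Let $P\subseteq K$ be the ultraproduct of the sets $J(F)$, which are nonempty since $|F|\ge2$. Consider the first-order language of lattices with one more unary predicate, interpreted as $J(F)$ in $F$ and as $P$ in $K$. We claim: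

1. Every $p\in P$ has a largest element $p_*$ of $K$ strictly below it.
2. If $a\not\le b$ in $K$, there is $p\in P$ with $p\le a$ and $p\not\le b$.
3. For each $k\ge1$: if $p\in P$ and $p\le a_1\vee\dots\vee a_k$ in $K$, there are $l$ with $1\le l\le n$ and $c_1,\dots,c_l\in P$, each below some $a_j$, with $p\le c_1\vee\dots\vee c_l$ and
$$p\not\le(c_i)_*\vee\bigvee_{j\ne i}c_j\quad\text{for all }i.$$

In property 3, an empty join (when $l=1$) is read as $0$. By Łoś's theorem it is enough that these statements are first-order and hold in every $F$, with $J(F)$ in place of $P$. They are first-order: "$u=c_*$" says that $u<c$ and every $v<c$ satisfies $v\le u$; property 3, for fixed $k$, is a disjunction over the finitely many values $l=1,\dots,n$ of existential statements. This is the place where the bound $n$ is needed. They hold in $F$: property 1 is the definition of a point, and property 2 holds because $a$ is the join of the join-irreducible elements below it. For property 3, use (c) to refine $\{a_1,\dots,a_k\}$ to a minimal join-cover $\{c_1,\dots,c_l\}$ of $p$, with the $c_i$ distinct and in $J(F)$. We have $l\ge1$ as $p\ne0$; $l\le n$ by (d), since $F\subseteq L$ is $n$-distributive; and the last condition is (e).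

By property 1, $p\ne0$ for all $p\in P$.

**Step 3: define the target $M$ and see that it is algebraic.** With $\bigvee\varnothing=0$ in $K$, call $X\subseteq P$ *closed* if $p\in P$, $C\subseteq X$ finite and $p\le\bigvee C$ imply $p\in X$. Let $M$ be the set of closed sets, ordered by inclusion. Intersections of closed sets are closed, so $M$ is a complete lattice whose meets are intersections. For any $X\subseteq P$, the set $\{p\in P:p\le\bigvee C\text{ for some finite }C\subseteq X\}$ is the smallest closed set containing $X$. It clearly contains $X$ and lies in every closed set containing $X$. It is closed: if $D$ is a finite subset of it, with each $d\in D$ below $\bigvee C_d$, $C_d\subseteq X$ finite, and if $p\le\bigvee D$, then $p\le\bigvee\bigcup_{d\in D}C_d$. So joins in $M$ are given by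
$$\bigvee_iX_i=\Bigl\{p\in P:p\le\bigvee C\text{ for some finite }C\subseteq\bigcup_iX_i\Bigr\}.\tag{1}$$
For $a\in K$ put $\varepsilon(a)=\{p\in P:p\le a\}$, a closed set. For finite $C\subseteq P$,
$$\varepsilon\Bigl(\bigvee C\Bigr)\text{ is the closed set generated by }C.\tag{2}$$
For $p\in P$, $\varepsilon(p)$ is compact in $M$: if $\varepsilon(p)\subseteq\bigvee_iX_i$, then by (1) $p\le\bigvee C$ for a finite $C$ contained in the union of finitely many $X_i$, and $p$, hence by (2) all of $\varepsilon(p)$, lies in the join of these. Every $X\in M$ contains $\varepsilon(p)$ for each $p\in X$, so
$$X=\bigvee_{p\in X}\varepsilon(p)\qquad(X\in M).\tag{3}$$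
Hence $M$ is algebraic.

**Step 4: $\varepsilon:K\to M$ is a lattice embedding.** We have $p\le a\wedge b$ if and only if $p\le a$ and $p\le b$, so $\varepsilon$ preserves meets and order. By property 2, $a\not\le b$ implies $\varepsilon(a)\not\subseteq\varepsilon(b)$, so $\varepsilon$ is an order-embedding. By monotonicity, $\varepsilon(a)\vee\varepsilon(b)\subseteq\varepsilon(a\vee b)$. Conversely, let $p\in\varepsilon(a\vee b)$. Property 3 with $k=2$ gives $p\le c_1\vee\dots\vee c_l$ with all $c_i\in\varepsilon(a)\cup\varepsilon(b)$, so $p\in\varepsilon(a)\vee\varepsilon(b)$ by (1). This is the point where the attempt of Section 4 stopped.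

**Step 5: $M$ satisfies every identity of $K$.** We first approximate values of terms in $M$ by values in $K$. For a lattice term $t(x_1,\dots,x_r)$ and $X_1,\dots,X_r\in M$, we claim: if $p\in t^M(X_1,\dots,X_r)$, there are finite sets $Y_i\subseteq X_i$ with
$$p\le t^K\Bigl(\bigvee Y_1,\dots,\bigvee Y_r\Bigr).\tag{4}$$
The proof is by induction on $t$. If $t=x_i$, take $Y_i=\{p\}$ and the other sets empty. If $t=u\wedge v$, then $p\in u^M(\vec X)\cap v^M(\vec X)$. Take sets for $u$ and sets for $v$ by induction, and form their unions index by index; since terms are monotone, (4) holds for $u$ and for $v$ with the unions, hence for $t$. If $t=u\vee v$, then by (1) $p\le\bigvee C$ with a finite $C\subseteq u^M(\vec X)\cup v^M(\vec X)$. For each $c\in C$ take sets for $u$ or for $v$ by induction, and form the unions of these finitely many finite sets index by index. By monotonicity every $c\in C$ is below the value of $u^K$ or $v^K$ at the joins of the unions, hence below the value of $t^K$, and so is $p\le\bigvee C$.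

An identity is equivalent to two inequalities, so let $s\le t$ hold identically in $K$, and let $p\in s^M(\vec X)$. Choose $Y_i$ as in (4) for the term $s$, and put $k_i=\bigvee Y_i$. Then $p\le s^K(\vec k)\le t^K(\vec k)$, so by Step 4
$$p\in\varepsilon(t^K(\vec k))=t^M(\varepsilon(k_1),\dots,\varepsilon(k_r))\subseteq t^M(\vec X).$$
The last inclusion holds because, by (2), $\varepsilon(k_i)$ is the closed set generated by $Y_i\subseteq X_i$, so $\varepsilon(k_i)\subseteq X_i$. Hence $s\le t$ holds identically in $M$. As $K$ satisfies all identities of $L$, so does $M$.

**Step 6: $M$ is spatial, and its points are the sets $\varepsilon(p)$, $p\in P$.** Let $p\in P$. For $q\in P$, we have $q\le p$ and $q\ne p$ if and only if $q\le p_*$. So $\varepsilon(p)\setminus\{p\}=\varepsilon(p_*)$, which is closed. A closed subset of $\varepsilon(p)$ containing $p$ contains all $q\le p$, so it equals $\varepsilon(p)$. Hence $\varepsilon(p_*)$ is the largest closed set strictly contained in $\varepsilon(p)$: the set $\varepsilon(p)$ is a point with $\varepsilon(p)_*=\varepsilon(p_*)$. By (3), $M$ is spatial. Let $X$ be any point of $M$. By (3) it is the join of the sets $\varepsilon(p)\subseteq X$, $p\in X$. If all were strictly contained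 in $X$, they would all be contained in $X_*$, and so would their join $X$. So $X=\varepsilon(p)$ for some $p$.

**Step 7: $M$ is strongly spatial.** Let $\mathcal X\subseteq M$ be a join-cover of a point $\varepsilon(p)$. By (1) we have $p\le a_1\vee\dots\vee a_k$ for some $a_1,\dots,a_k\in\bigcup\mathcal X$, where $k\ge1$ as $p\ne0$. Take $c_1,\dots,c_l$ from property 3 and put $\mathcal C=\{\varepsilon(c_1),\dots,\varepsilon(c_l)\}$. Since $p\le c_1\vee\dots\vee c_l$, the set $\mathcal C$ is a join-cover of $\varepsilon(p)$. Each $c_i$ is below some $a_j\in X\in\mathcal X$, so $\varepsilon(c_i)\subseteq X$ because $X$ is closed. Thus $\mathcal C$ refines $\mathcal X$.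

It remains to show that $\mathcal C$ is minimal. Let $\mathcal Y\ll\mathcal C$ be a join-cover of $\varepsilon(p)$. By (1), $p\le\bigvee Y$ for some finite $Y\subseteq\bigcup\mathcal Y$. Suppose that $\varepsilon(c_i)\notin\mathcal Y$ for some $i$. Each $y\in Y$ lies in some $Z\in\mathcal Y$, and $Z\subseteq\varepsilon(c_j)$ for some $j$. If $j\ne i$, then $y\le c_j$. If $j=i$, then $Z\ne\varepsilon(c_i)$, so $Z$ is strictly contained in $\varepsilon(c_i)$, hence $Z\subseteq\varepsilon((c_i)_*)$ by Step 6, and $y\le(c_i)_*$. In every case $y\le(c_i)_*\vee\bigvee_{j\ne i}c_j$. Therefore
$$p\le\bigvee Y\le(c_i)_*\vee\bigvee_{j\ne i}c_j,$$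
contradicting property 3. So $\mathcal C\subseteq\mathcal Y$, and $\mathcal C$ is minimal.

The composite $L\to K\to M$ is a lattice embedding into an algebraic strongly spatial lattice that satisfies all identities of $L$. This proves (3)⇒(1) and completes the proof of Theorem B. $\square$
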